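# Deciding $a^*b^*a^*b^*a^*b^*$ out of order in logarithmic space

## 1. Two ways to recognize $a^*b^*$ from scattered letters

A word $w$ of known length $n$ over $\{a,b\}$ is revealed to us one letter at a time, but in an order chosen by an adversary: we are told "position 7 carries $b$", then "position 2 carries $a$", and so on, each position exactly once. We have little memory. At the end we must say whether $w$ belongs to a fixed language. Begin with the language $a^*b^*$ of words in which every $a$ precedes every $b$. Here is the setting, stated precisely.

**Definition (model).** Let $\Sigma$ be a finite alphabet and $L\subseteq\Sigma^*$. The length $n=|w|$ is known in advance. The input $w\in\Sigma^n$ is streamed as pairs $(i,w[i])$, exactly once for each $i\in\{1,\dots,n\}$, in an arbitrary order that the algorithm does not know. After the stream, a deterministic algorithm must decide correctly whether $w\in L$. Its space is the worst-case working memory in bits, over all words of length $n$ and all orders, as a function of $n$. We assume that the end of the stream is signalled; otherwise we add a counter of $\lceil\log_2(n+1)\rceil$ bits.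

An algorithm using $s$ bits on inputs of length $n$ has at most $2^s$ *memory states* between two stream items. Our upper bounds are uniform (one program for all $n$) and count all scratch memory, unless we speak explicitly of "memory states". Our lower bounds bound the number of memory states, and they hold even if the program depends arbitrarily on $n$.

**Proposition 1.** The language $a^*b^*$ has a deterministic out-of-order algorithm using $O(\log n)$ bits.

**First proof: extreme positions.** Keep $m$, the least position of a $b$ seen so far ($n+1$ if none), and $M$, the greatest position of an $a$ seen so far ($0$ if none). Both are updated under any order. At the end, $w\in a^*b^*$ if and only if no $a$ comes after a $b$, that is, if and only if $M<m$. $\square$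

**Second proof: sums of positions.** Keep $S_0$, the number of $a$'s, and $S_1$, the sum of the positions of the $a$'s. The set of positions carrying $a$ consists of $S_0$ distinct positive integers, so $S_1\ge 1+2+\dots+S_0$, with equality only for the set $\{1,\dots,S_0\}$. Hence $w\in a^*b^*$ if and only if $S_1=S_0(S_0+1)/2$. $\square$

For $n=4$, the word $aabb$ has $(S_0,S_1)=(2,3)$ and passes; the word $abab$ has $(2,4)$ and fails.

The second proof can be phrased in a way that we shall need. For a word $w\in\{a,b\}^n$ put $1_w(i)=1$ if $w[i]=a$ and $1_w(i)=0$ otherwise, and for $j\ge0$ define the *power sum*
$$S_j(w)=\sum_{i:\,w[i]=a} i^j .$$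
For example, $S_0,S_1,S_2$ of $baba$ are $2$, $2+4=6$, $4+16=20$. If $p(t)=\sum_{j=0}^{D}\alpha_jt^j$ is a real polynomial, then for any two words $u,w$ of length $n$
$$\sum_{i=1}^n\bigl(1_u(i)-1_w(i)\bigr)p(i)=\sum_{j=0}^{D}\alpha_j\bigl(S_j(u)-S_j(w)\bigr).\tag{1}$$
Now let $u=a^xb^{n-x}$, and let $w$ have the same $S_0$ and $S_1$ as $u$. Take $p(t)=x+\tfrac12-t$, which is positive on the positions where $u$ carries $a$ and negative where $u$ carries $b$. By (1) the left-hand sum is $0$. Look at a single term. If $u[i]=w[i]$, it is $0$. If $u[i]=a$ and $w[i]=b$, it is $p(i)>0$. If $u[i]=b$ and $w[i]=a$, it is $-p(i)>0$. Nonnegative terms with sum $0$ all vanish, so $w=u$. Thus $(S_0,S_1)$ separates each word of $a^*b^*$ from *every* other word of the same length.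

What changes when there are more blocks?

## 2. Six blocks, and where extreme positions run out

Let $L=a^*b^*a^*b^*a^*b^*$ over $\{a,b\}$. Antoine Amarilli, Sebastien Labbe and Charles Paperman, in "Out-of-Order Membership in Regular Languages" (arXiv:2602.13100, 2026), give a deterministic out-of-order algorithm for $L$ using $O(\sqrt n)$ space, which generalizes to $(a^*b^*)^k$ and $(a^*b^*)^ka^*$ for any constant $k$. They write that they do not know whether this is optimal, that "it would be very interesting to show that such languages admit an $\Omega(\sqrt{n})$ lower bound", and that "at this stage we cannot rule out the existence of an $O(\log n)$ algorithm". So the problem is to prove or disprove: *every deterministic out-of-order algorithm for $L$ requires $\Omega(\sqrt n)$ space.*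

The statement is false, and we shall see that the complexity of $L$ is $\Theta(\log n)$. First we try to extend the two proofs of Proposition 1.

**Extremes, three blocks.** For $a^*b^*a^*$, keep the least position $m$ of a $b$, the greatest position $M'$ of a $b$, and the number of $b$'s. The word is in $a^*b^*a^*$ if and only if there is no $b$, or the $b$'s fill the interval from $m$ to $M'$, that is, their number is $M'-m+1$.

**Extremes, four blocks.** For $a^*b^*a^*b^*$, let $m$ be the first position of a $b$ and $M$ the last position of an $a$. Outside $[m,M]$ everything is known: $a$'s before $m$, $b$'s after $M$. If $m<M$, we have to test whether the middle factor $w[m..M]$ lies in $b^*a^*$. We would like to repeat the extreme-position trick inside it. But $m$ and $M$ are known only when the stream is over, and by then the letters of the middle factor are gone. Adding the number of $a$'s does not repair this: $bbaa\in a^*b^*a^*b^*$ and $baba\notin a^*b^*a^*b^*$ both have $m=1$, $M=4$ and two $a$'s. So an algorithm whose memory holds only these three quantities cannot answer correctly on both words.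

**Sums, three blocks.** The pair $(S_0,S_1)$ is not enough for $a^*b^*a^*$ either: $abba\in a^*b^*a^*$ and $baab\notin a^*b^*a^*$ both have $(S_0,S_1)=(2,5)$. The reason is visible in the reformulated proof: a linear $p$ changes sign once, while $abba$ changes letter twice. A quadratic does better. The polynomial $(t-\tfrac32)(t-\tfrac72)$ is positive at $1,4$ and negative at $2,3$, and indeed $S_2(abba)=17$ while $S_2(baab)=13$.

For a general target word $u\in L$ we would like a weight function $f_u$ that is positive on the $a$'s of $u$ and negative on its $b$'s; then $u$ would be the unique maximizer of $w\mapsto\sum_{w[i]=a}f_u(i)$. The difficulty is that $u$ is unknown during the stream, and there are polynomially many candidates, so we cannot store one sum for each. The way out is that all the weight functions $f_u$ can be taken from *one* six-dimensional space, the polynomials of degree at most $5$. Storing $S_0,\dots,S_5$ stores all of the sums at once, and $u$ can be chosen at the end.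

## 3. A polynomial whose sign spells the word

**Lemma 2.** Let $u\in L$, $|u|=n$, and let $w\in\{a,b\}^n$ be *any* word with $S_j(w)=S_j(u)$ for $j=0,\dots,5$. Then $w=u$.

*Proof.* **Step 1: encode $u$ by five cut points.** Since $u\in L$, there are integers $0\le x_1\le\dots\le x_5\le n$ such that, with $x_0=0$ and $x_6=n$, the positions $i$ with $x_k<i\le x_{k+1}$ carry $a$ if $k$ is even and $b$ if $k$ is odd. Equal cut points mean empty blocks.

**Step 2: build a polynomial with the sign pattern of $u$.** Put
$$p(t)=-\prod_{k=1}^{5}\Bigl(t-x_k-\tfrac12\Bigr),$$
which has degree $5$ and no integer root. Let $x_k<i\le x_{k+1}$. For $l\le k$ we have $i\ge x_k+1\ge x_l+1$, so the factor $i-x_l-\frac12$ is positive. For $l\ge k+1$ we have $i\le x_{k+1}\le x_l$, so it is negative. Exactly $5-k$ factors are negative, and $p(i)$ has sign $-(-1)^{5-k}=(-1)^k$. Hence $p(i)>0$ if $u[i]=a$ and $p(i)<0$ if $u[i]=b$.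

**Step 3: compare $u$ and $w$ through $p$.** Since $\deg p\le5$ and $S_0,\dots,S_5$ agree, (1) gives
$$\sum_{i=1}^n\bigl(1_u(i)-1_w(i)\bigr)p(i)=0.$$
If $u[i]=w[i]$ the term is $0$. If $u[i]=a$, $w[i]=b$ it is $p(i)>0$. If $u[i]=b$, $w[i]=a$ it is $-p(i)>0$. All terms are nonnegative and sum to $0$, so all are $0$, and $w=u$. $\square$

Empty blocks cause no trouble. For $u=bba$ we may take $(x_1,\dots,x_5)=(0,2,3,3,3)$, so $p(t)=-(t-\frac12)(t-\frac52)(t-\frac72)^3$, and $p(1)=-\frac{375}{32}$, $p(2)=-\frac{81}{32}$, $p(3)=\frac5{32}$: the signs read $b,b,a$.

The lemma does not say that the sketch $(S_0,\dots,S_5)$ determines every word. It cannot: there are $2^n$ words and, since $0\le S_j\le n^{j+1}$, only polynomially many sketches. It says that no word of $L$ shares its sketch with any other word, inside or outside $L$, and this is what membership needs.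

**Theorem 3.** There is a deterministic out-of-order membership algorithm for $L=a^*b^*a^*b^*a^*b^*$ using $O(\log n)$ bits. Consequently the statement "every deterministic out-of-order algorithm for $L$ requires $\Omega(\sqrt n)$ space" is false.

*Proof.* **The algorithm.** Keep $S_0,\dots,S_5$, initially $0$. On $(i,a)$ add $i^j$ to $S_j$ for each $j$; on $(i,b)$ do nothing. The final values do not depend on the order. At the end, enumerate all $0\le x_1\le\dots\le x_5\le n$. For each choice, compute $S_0(u),\dots,S_5(u)$ for the corresponding word $u\in L$ of length $n$, by letting $i$ run from $1$ to $n$ and reading the letter $u[i]$ off the cut points. Accept if and only if some $u$ matches all six stored values.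

**Correctness.** If $w\in L$, then $u=w$ occurs in the enumeration and matches. Conversely, if some $u\in L$ matches, Lemma 2 gives $w=u\in L$.

**Space.** Since $0\le S_j\le n^{j+1}\le n^6$, the six counters, the loop variables $x_1,\dots,x_5,i$ and all scratch values take $O(\log n)$ bits. As $\log n/\sqrt n\to0$, this contradicts an $\Omega(\sqrt n)$ lower bound. $\square$

## 4. No single power sum can be dropped

Are all six sums needed? This section is a side result and is not used later. Start with an explicit pair showing that $S_5$ cannot be omitted. Let
$$A=\{1,5,9,17,18\},\qquad B=\{2,3,11,15,19\}.$$
Subtracting $1$ gives $\{0,4,8,16,17\}$ and $\{1,2,10,14,18\}$. Both have $5$ elements, and their sums of first to fourth powers agree: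

- first powers: $0+4+8+16+17=1+2+10+14+18=45$;
- squares: $16+64+256+289=1+4+100+196+324=625$;
- cubes: $64+512+4096+4913=1+8+1000+2744+5832=9585$;
- fourth powers: $256+4096+65536+83521=1+16+10000+38416+104976=153409$.

By the binomial theorem, equality of all power sums of degree at most $4$ survives translation, so it holds for $A$ and $B$. For $n\ge19$ let $u=a\,b^3a^5b^6a^3b^{n-18}\in L$. Its blocks are the positions $1$; $2$–$4$; $5$–$9$; $10$–$15$; $16$–$18$; $19$–$n$, so $u$ carries $a$ on $A$ and $b$ on $B$. Flip the letters on $A\cup B$. Then $S_j$ changes by $-\sum_{i\in A}i^j+\sum_{i\in B}i^j=0$ for $j\le4$. The new word reads $b,a,b,a,b,a$ at positions $1,2,4,6,9,11$. No word of $L$ has $bababa$ as a subsequence: its successive letters would have to lie in blocks numbered at least $2,3,4,5,6,7$, and there are only six blocks. So the new word is not in $L$.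

**Proposition 4.** Let $j_0\in\{0,\dots,5\}$ and $J=\{0,\dots,5\}\setminus\{j_0\}$. For all sufficiently large $n$ there are $u\in L$ and $w\notin L$ of length $n$ with $S_j(u)=S_j(w)$ for all $j\in J$.

The plan is again to flip letters on six groups of positions $T_1<T_2<\dots<T_6$, lying in the six blocks of $u$. The alternating sum of their $j$-th power sums must vanish for $j\in J$. We first solve this with six points carrying positive weights, then replace a point of weight $c$ by $c$ disjoint sets with equal power sums, scaled.

*Proof.* **Step 1: positive weights on six points.** We find positive integers $c_1,\dots,c_6$ with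
$$\sum_{k=1}^{6}(-1)^{k+1}c_k\,k^j=0\qquad(j\in J).\tag{2}$$
Recall Descartes' rule of signs: a nonzero real polynomial has at most as many positive roots as there are sign changes in its sequence of nonzero coefficients. A nonzero polynomial with at most five monomials thus has at most four positive roots.

For reals $0<z_1<\dots<z_5$ let $\Delta(z)=\det(z_k^j)_{j\in J,\,1\le k\le5}$. If $\Delta(z)=0$, the rows are dependent: there are $\alpha_j$ $(j\in J)$, not all zero, with $\sum_{j\in J}\alpha_jz_k^j=0$ for $k=1,\dots,5$. This is a nonzero polynomial with at most five monomials and five distinct positive roots, contradicting Descartes' rule. So $\Delta$ has no zero on the set $\{0<z_1<\dots<z_5\}$. This set is convex, hence connected, and $\Delta$ is continuous, so $\Delta$ has constant sign on it.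

Consider the $5\times6$ integer matrix $A=(k^j)_{j\in J,\,1\le k\le6}$, and let $A_k$ be $A$ with column $k$ omitted. Each $\det A_k$ is a value of $\Delta$ at five increasing positive integers. So all six minors are nonzero integers of the same sign. The vector $v$ with $v_k=(-1)^k\det A_k$ satisfies $Av=0$: up to sign, the entry of $Av$ for row $j$ is the expansion, along its first row, of the $6\times 6$ determinant obtained by putting a second copy of row $j$ on top of $A$, and that determinant is $0$. (As $A$ has rank $5$, its kernel is in fact spanned by $v$.) Put $c_k=|\det A_k|$. Then $\bigl((-1)^{k+1}c_k\bigr)_k=\pm v$, which gives (2).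

A smaller instance of the same computation: for the points $1,2,3$ and exponents $0,2$ the matrix has rows $(1,1,1)$ and $(1,4,9)$, with minors $5,8,3$, and indeed $5-8+3=0$ and $5\cdot1-8\cdot4+3\cdot9=0$.

**Step 2: many disjoint sets with equal power sums.** Let $b=c_1+\dots+c_6$. For $0\le e<b^6$ let $s(e)$ be the sum of the base-$b$ digits of $e$, and for $r\in\mathbb Z/b$ put $E_r=\{e:\ s(e)\equiv r \bmod b\}$. We claim that for every integer $M$ and every $j\le5$ the sum
$$P_j=\sum_{e\in E_r}(M+e)^j$$
does not depend on $r$. For orientation: with base $2$ and three digits the classes are $\{0,3,5,6\}$ and $\{1,2,4,7\}$, with equal sums $14$ and equal sums of squares $70$.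

Let $\zeta\ne1$ be a complex number with $\zeta^b=1$. Writing $e=\sum_{i=0}^5\delta_ib^i$ with digits $\delta_i$, so that $s(e)=\sum_i\delta_i$, we get
$$\sum_{0\le e<b^6}\zeta^{s(e)}X^e=\prod_{i=0}^{5}\ \sum_{\delta=0}^{b-1}\zeta^{\delta}X^{\delta b^i}.$$
At $X=1$ each of the six factors equals $\sum_{\delta=0}^{b-1}\zeta^\delta=0$. Hence $(X-1)^6$ divides the product, and its derivatives of order $i\le5$ vanish at $1$:
$$\sum_e\zeta^{s(e)}e(e-1)\cdots(e-i+1)=0\qquad(0\le i\le5).$$
Since $e^j$ is a linear combination of these falling factorials with $i\le j$, we obtain $\sum_e\zeta^{s(e)}e^j=0$ for $j\le5$.

Put $g(r)=\sum_{e\in E_r}e^j$. We have just shown $\sum_rg(r)\zeta^r=0$ for every $b$-th root of unity $\zeta\ne1$. Fourier inversion on $\mathbb Z/b$ gives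
$$g(r)=\frac1b\sum_{\zeta^b=1}\zeta^{-r}\sum_{r'}g(r')\zeta^{r'}=\frac1b\sum_{r'}g(r'),$$
which does not depend on $r$. Expanding $(M+e)^j$ by the binomial theorem, the same holds for $\sum_{e\in E_r}(M+e)^j$.

**Step 3: the two words.** There are $b=c_1+\dots+c_6$ classes $E_r$, each nonempty because $s(e)$ takes all values from $0$ to $6(b-1)$. Let $D_1,\dots,D_6$ be pairwise disjoint unions of $c_1,\dots,c_6$ of these classes, respectively. Choose an integer $M\ge1$ with $k(M+b^6)<(k+1)M$ for $1\le k\le5$; any $M>5b^6$ will do. Let
$$T_k=\{k(M+e):e\in D_k\}.$$
These are nonempty sets of positive integers. Every element of $T_k$ is below $k(M+b^6)<(k+1)M$, hence below every element of $T_{k+1}$. By Step 2, $\sum_{i\in T_k}i^j=k^jc_kP_j$, so by (2)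
$$\sum_{k=1}^6(-1)^{k+1}\sum_{i\in T_k}i^j=P_j\sum_{k=1}^6(-1)^{k+1}c_kk^j=0\qquad(j\in J).\tag{3}$$

Let $n\ge\max T_6$. Let $u\in L$ be the word of length $n$ with six blocks $a,b,a,b,a,b$, the first five ending at $\max T_1,\dots,\max T_5$. Then $T_k$ lies in block $k$, so $u$ carries $a$ on $T_1\cup T_3\cup T_5$ and $b$ on $T_2\cup T_4\cup T_6$. Let $w$ be obtained from $u$ by flipping exactly the letters on $T_1\cup\dots\cup T_6$. For $j\in J$, the difference $S_j(w)-S_j(u)$ is minus the left side of (3), so it is $0$. One position from each $T_k$ gives the subsequence $bababa$ of $w$, so $w\notin L$ as above. $\square$

## 5. Counting memory states for $d+1$ blocks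

Now fix any number of blocks, and ask how many memory states are needed. For a constant $d\ge1$ let $L_d=a^*b^*a^*\cdots$ with $d+1$ starred factors. So $L=L_5$, $(a^*b^*)^k=L_{2k-1}$ and $(a^*b^*)^ka^*=L_{2k}$. Let $e$ be the letter of the last factor and $\bar e$ the other letter.

**Definition.** An *alternation* of a word is a pair of consecutive different letters. For example, $abba$ has two alternations and $ababab$ has five.

We shall use the criterion
$$u\in L_d\iff aue\text{ has at most }d\text{ alternations.}\tag{4}$$
Indeed, if $u\in L_d$, then $aue\in L_d$ by lengthening the first and the last block, and a word of $L_d$ has at most $d$ alternations. Conversely, a word starting with $a$ with at most $d$ alternations lies in $L_d$; and $L_d$ is closed under factors, since a factor only shortens blocks. So $aue\in L_d$ gives $u\in L_d$. For $d=3$, $e=b$: from $bbaa$ we form $abbaab$ with three alternations, so $bbaa\in L_3$; from $baba$ we form $ababab$ with five, so $baba\notin L_3$.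

**Theorem 5.** For each fixed $d\ge1$, $L_d$ has out-of-order space $\Theta(\log n)$. More precisely, the minimum number $N_d(n)$ of memory states between items satisfies
$$d\log_2 n-O(1)\ \le\ \log_2 N_d(n)\ \le\ \Bigl(2+\tfrac{d(d-1)}2\Bigr)\log_2 n+O(1).$$
For $L=L_5$: between $5\log_2n-O(1)$ and $12\log_2n+O(1)$.

The theorem does not determine the exact leading constant. The upper bound combines the two proofs of Proposition 1. Six power sums alone would need $1+2+\dots+6=21$ multiples of $\log_2n$ for $L_5$; the two extreme positions take care of the first and last alternation of $aue$ for $2\log_2n$ bits, and then $S_0,\dots,S_3$ suffice.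

### The upper bound

**Step 1: the stored data.** Store $m$, the least position of a $b$ seen so far ($n+1$ if none); $M$, the greatest position of an $\bar e$ seen so far ($0$ if none); and $S_0,\dots,S_{d-2}$ (no sums if $d=1$). Since $0\le S_j\le n^{j+1}$, the number of states is $O\bigl(n^{2+1+2+\dots+(d-1)}\bigr)=O\bigl(n^{2+d(d-1)/2}\bigr)$. At the end, accept if and only if some $u\in L_d$ of length $n$ has the same data. As in Theorem 3, the enumeration over cut points $0\le x_1\le\dots\le x_d\le n$ uses $O(\log n)$ scratch bits, so the total space is $O(\log n)$. If $w\in L_d$, then $u=w$ matches. For the converse it remains to show the next step.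

**Step 2: if $u\in L_d$ and $w\in\{a,b\}^n$ have the same data, then $w=u$.** All positions $<m$ carry $a$ in both words, and all positions $>M$ carry $e$ in both. If $m>M$, every position is of one of these kinds, and $u=w$.

Suppose $m\le M$. Then $1\le m\le M\le n$, so $u[m]=b$ and $u[M]=\bar e$. In $aue$, the letter just before position $m$ is $a$ (a letter of $u$, or the added first letter), and the letter just after position $M$ is $e$ (a letter of $u$, or the added last letter). So $aue$ has an alternation just before position $m$ and another one just after position $M$. These two are distinct and lie outside the factor $u[m..M]$. By (4), $u[m..M]$ has $s\le d-2$ alternations; in particular $d\ge2$ in this case.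

Let $y_1,\dots,y_s$ be the half-integers at which these alternations occur, and let $p(t)=\pm\prod_{k=1}^s(t-y_k)$. On the integers of $[m,M]$, $p$ changes sign exactly where $u$ changes letter, so we can choose the sign so that $p(i)>0$ if $u[i]=a$ and $p(i)<0$ if $u[i]=b$, for $i\in[m,M]$. Since $\deg p\le d-2$ and $S_0,\dots,S_{d-2}$ agree, (1) gives $\sum_{i=1}^n(1_u(i)-1_w(i))p(i)=0$. Terms with $i\notin[m,M]$ vanish because $u[i]=w[i]$ there. Terms with $i\in[m,M]$ are nonnegative, and positive wherever $u$ and $w$ differ. So $u=w$. $\square$

### The lower bound

Counting words of $L_d$ is not enough by itself: the algorithm only answers yes or no, and all words of $L_d$ might end in the same memory state. We count states at a moment in the middle of the stream, using the following.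

**Exchange principle.** Suppose two partial streams present the same positions in the same order, with possibly different letters, and lead to the same memory state. Then any common completion by the remaining positions leads to the same answer for both, because a deterministic algorithm's behavior from then on depends only on its memory state and the remaining items.

**Step 1: many words of $L_d$ with blocks of length four.** Let $q=\lfloor n/4\rfloor$, with $n$ so large that $q-1\ge d$. For $1\le t_1<\dots<t_d\le q-1$ let $W_t$ be the word of length $n$ that starts with $a$ and alternates exactly after positions $4t_1,\dots,4t_d$. It has $d+1$ nonempty runs, so $W_t\in L_d$. Each block of positions $4r+1,\dots,4r+4$ $(0\le r<q)$ is constant in $W_t$, and the positions $>4q$ carry $e$, since the last alternation is before them.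

**Step 2: a cut through all blocks.** Stream first the odd positions together with the positions $>4q$, in a fixed order, and then the remaining even positions. Suppose $t\ne t'$ give the same memory state after the first phase. Complete both streams with the remaining even letters of $W_t$. The first run has seen $W_t\in L_d$ and must accept. The second run has seen a hybrid word $h$, and by the exchange principle it accepts too.

**Step 3: the hybrid has too many alternations.** The $q$ blocks and the common tail determine these words, so some block $r$ has letter $c$ in $W_t$ and $c'\ne c$ in $W_{t'}$. In $h$ this block reads $c'cc'c$. The subsequence of $h$ on the even positions $\le4q$ is that of $W_t$. It has exactly $d$ alternations, because each of the $d+1$ runs of $W_t$ contains a full block: the first contains block $0$ since $t_1\ge1$, the last contains block $q-1$ since $t_d\le q-1$, and the others lie between distinct multiples of $4$. Now insert the $c'$ at position $4r+3$ between the two letters $c$ at positions $4r+2$ and $4r+4$. This yields a subsequence of $h$ with $d+2$ alternations. A subsequence never has more alternations than the word itself, since between two selected different letters there is at least one alternation of the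 word. So $h$ has at least $d+2$ alternations and $h\notin L_d$, contradicting acceptance.

Here is the smallest picture. For $d=1$, $n=12$: $W_1=aaaa\,bbbb\,bbbb$, $W_2=aaaa\,aaaa\,bbbb$. With even positions from $W_1$ and odd positions from $W_2$ the hybrid is $aaaa\,abab\,bbbb$, with three alternations.

**Step 4: conclusion.** Different $t$ give different states after the first phase, so
$$N_d(n)\ge\binom{\lfloor n/4\rfloor-1}{d},$$
and $\log_2N_d(n)\ge d\log_2n-O(1)$. Since $s$ bits allow at most $2^s$ states, the space is $\Omega(\log n)$. $\square$

## 6. Tame words, seen along residue classes

So far each word changed letter only a bounded number of times. A word such as $(ab)^k$ changes letter at every step, but it is constant on the odd positions and constant on the even positions. This suggests power sums taken separately on residue classes. Let $\Sigma$ be any finite alphabet, and let $\mu,r\ge1$.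

**Definition.** A word $w\in\Sigma^*$ is *$(\mu,r)$-tame* if, for each residue class of positions mod $\mu$, the subword of $w$ on that class has at most $r$ maximal constant runs. The *$(\mu,r)$-sketch* of $w$ is the family
$$S_{\rho,c,j}(w)=\sum_{i\equiv\rho\ (\mathrm{mod}\ \mu),\ w[i]=c}i^j,\qquad \rho\in\mathbb Z/\mu,\ c\in\Sigma,\ 0\le j\le r-1.$$

For example, $abababbb$ reads $aaab$ on the odd positions and $bbbb$ on the even positions, so it is $(2,2)$-tame. For fixed $\mu,r,\Sigma$ the sketch consists of a bounded number of integers between $0$ and $n^r$, so it takes $O(\log n)$ bits, and it can be maintained under any stream order.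

**Lemma 6.** If $u$ is $(\mu,r)$-tame and $w\in\Sigma^{|u|}$ has the same $(\mu,r)$-sketch, then $w=u$.

*Proof.* The aim is to show, for each class $\rho$ and each letter $c$, that $u$ and $w$ carry $c$ at the same positions of the class. Fix $\rho$ and $c$. Along the positions $i\equiv\rho$, the indicator of "$u[i]=c$" switches $s\le r-1$ times, since it can switch only between two runs. Choose $y_1<\dots<y_s$, one strictly between the two consecutive positions of the class at each switch, and let $p(t)=\pm\prod_{k=1}^s(t-y_k)$. No $y_k$ is a position of the class, and along the class $p$ changes sign exactly at the switches. So the sign can be chosen such that on the class $p>0$ where $u[i]=c$ and $p<0$ elsewhere. Since $\deg p\le r-1$, and $S_{\rho,c,j}$ agrees for $0\le j\le r-1$, expanding $p$ in powers of $t$ as in (1) gives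
$$\sum_{i\equiv\rho}\bigl(1_{u[i]=c}-1_{w[i]=c}\bigr)p(i)=0.$$
A term is $0$ if the two indicators agree at $i$; it is $p(i)>0$ if $u[i]=c\ne w[i]$; and it is $-p(i)>0$ if $u[i]\ne c=w[i]$. So all terms vanish and the indicators agree on the class. As this holds for all $\rho$ and $c$, we get $w=u$. $\square$

## 7. Regular languages of polynomial growth

Which regular languages consist of tame words with uniform parameters? The answer is a growth condition on the number of words of each length. For counts, $n^{O(1)}$ means "at most $Cn^C$ for all $n\ge1$, for some constant $C$".

**Definition.** For a language $K$, *identification* is the task: after the stream of $w$, output $w$ (that is, the final memory state determines $w$) if $w\in K$, and otherwise report $w\notin K$.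

For example, by Section 1 the memory state $(S_0,S_1)$ identifies $a^*b^*$, and by Lemma 2 the state $(S_0,\dots,S_5)$ identifies $L$.

**Theorem 7.** For a regular language $K\subseteq\Sigma^*$ the following are equivalent.

1. $|K\cap\Sigma^n|=n^{O(1)}$.
2. Every regular $L\subseteq K$ has out-of-order space $O(\log n)$, and every $L\subseteq K$, regular or not, is decided with $n^{O(1)}$ memory states.
3. Every regular $L\subseteq K$ has out-of-order space $o(n)$.
4. $K$ can be identified with $O(\log n)$ bits of memory state.

If they fail, then $|K\cap\Sigma^n|$ is exponential in $n$ for infinitely many $n$, and both identification of $K$ and membership in some regular $L\subseteq K$ require $\Omega(n)$ bits for infinitely many $n$.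

In particular, taking $L=K$ in item 2, every regular language of polynomial growth has out-of-order space $O(\log n)$. Conversely, every regular language of non-polynomial growth contains a regular sublanguage requiring $\Omega(n)$ space for infinitely many $n$. The passage to a sublanguage cannot be avoided: $K=\{a,b\}^*$ has exponential growth, but membership in $K$ itself needs no memory at all.

*Proof.* If $K=\emptyset$, all four items hold trivially. Otherwise let $\mathcal A$ be a trim DFA for $K$ with $N$ states. It may be partial (a missing transition rejects), and trim means that every state is reachable from the initial state and can reach a final state. The proof splits according to the following condition: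
$$\text{there are words } x,y,u,v \text{ with } |u|=|v|\ge1,\ u\ne v,\ \text{and } x\{u,v\}^*y\subseteq K.\tag{5}$$
For example, the language of words over $\{a,b\}$ without factor $aa$ satisfies (5), with $x,y$ empty, $u=ab$, $v=bb$: in a product of these words every $a$ is followed by $b$. We show that all four items hold if (5) fails, and that all four fail if (5) holds.

### Case A: (5) fails

**Step A1: the strongly connected components are simple cycles.** Suppose a state $q$ had two distinct outgoing transitions, by letters $c\ne c'$, staying in its strongly connected component. Each target can reach $q$ again, so there are loops $c\alpha$ and $c'\beta$ at $q$. The words $u=c\alpha c'\beta$ and $v=c'\beta c\alpha$ have equal length, differ in the first letter, and both loop at $q$. Since $\mathcal A$ is trim, there is a word $x$ leading from the initial state to $q$ and a word $y$ leading from $q$ to a final state. Then $x\{u,v\}^*y\subseteq K$, which is (5), a contradiction. So each state has at most one outgoing transition inside its component. If a component has an inner transition, then by strong connectivity every state of it has exactly one, and following these transitions runs through the whole component and returns. So every component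 is a single state without a loop or a simple cycle (possibly of length $1$).

**Step A2: every word of $K$ is tame.** An accepting path never returns to a component that it has left, so it visits at most $N$ components. Hence every $w\in K$ is a concatenation of at most $N$ factors, each read inside one component (empty for components without a loop), and at most $N-1$ single letters read between components. A factor read inside a simple cycle of length $\ell\le N$ has equal letters at positions congruent mod $\ell$. Put $\mu=\mathrm{lcm}(1,\dots,N)$. As $\ell$ divides $\mu$, each of these at most $2N-1$ pieces is constant on each residue class of positions mod $\mu$. So on each class $w$ is a concatenation of at most $2N-1$ constant words, and $w$ is $(\mu,r)$-tame with $r=2N-1$.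

**Step A3: the four items.**

*Item 1.* A tame word is determined by its subwords on the $\mu$ classes. Each such subword is described by $r$ pairs (letter, run length), with run lengths in $\{0,\dots,n\}$. So for $n\ge1$ there are at most $\bigl((|\Sigma|(n+1))^r\bigr)^\mu$ tame words of length $n$, and $|K\cap\Sigma^n|=n^{O(1)}$.

*Item 2.* Let $L\subseteq K$. Maintain the $(\mu,r)$-sketch, and accept if and only if some $u\in L\cap\Sigma^n$ has the same sketch. If $w\in L$, then $u=w$ works. If some $u\in L\cap\Sigma^n$ has the same sketch, then $u\in K$ is tame, and Lemma 6 gives $w=u\in L$. There are $n^{O(1)}$ memory states. If $L$ is regular, carry out the final test as follows. Enumerate the tame words $u$ of length $n$ through their descriptions by at most $r$ runs per class, which take $O(\log n)$ bits. From a description, the letter $u[i]$ is found by locating $i$ in its class and adding up run lengths. Run a DFA for $L$ on $u$, compute the sketch of $u$, and compare. The total is $O(\log n)$ bits.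

*Item 3.* This follows from item 2.

*Item 4.* The memory state is the sketch. If $w\in K$, then $w$ is tame, and by Lemma 6 no other word of the same length has its sketch. So the sketch of a word determines whether the word is in $K$, and if so, which word it is.

### Case B: (5) holds

Let $\ell=|u|=|v|$, and let $\varphi:\{0,1\}^*\to\Sigma^*$ be the morphism $0\mapsto u$, $1\mapsto v$. It is injective: words of different lengths have images of different lengths, and words of equal length that differ in some letter have images that differ in the corresponding block of length $\ell$, because $u\ne v$.

**Step B1: items 1 and 4 fail.** For $n=|x|+|y|+k\ell$ the words $x\varphi(g)y$ with $g\in\{0,1\}^k$ are distinct and lie in $K$, so $|K\cap\Sigma^n|\ge2^k$ with $k=(n-|x|-|y|)/\ell$. This is exponential in $n$, for infinitely many $n$. Identification must end in different memory states on these words, so for these $n$ it needs at least $2^k$ states, that is, at least $k=\Omega(n)$ bits.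

**Step B2: a sublanguage for which items 2 and 3 fail.** Let $H=\{0,1\}^*11\{0,1\}^*$ and $L=x\,\varphi(H)\,y$, which is regular and contained in $K$. The test for a factor $11$ will be used to ask one membership question about a set after half of the stream has passed.

Let $n=|x|+|y|+4k\ell$, and consider inputs $x\varphi(h)y$ with $|h|=4k$. Stream first all positions of $x$, of $y$, and of the blocks $\varphi(h_i)$ with $i$ odd, in a fixed order; then the blocks with $i$ even. For $X\subseteq\{1,\dots,k\}$ let the odd-indexed letters be $h_{4i-3}=1$ if and only if $i\in X$, and $h_{4i-1}=0$, for $i=1,\dots,k$.

Suppose $X\ne X'$ lead to the same state after the first phase. Pick $t$ in exactly one of the two sets, and complete both streams with $h_{4t-2}=1$ and all other even-indexed letters $0$. A factor $11$ of $h$ uses one even and one odd index. The even one must be $4t-2$, so the odd one is $4t-3$ or $4t-1$. As $h_{4t-1}=0$, the word $h$ has a factor $11$ if and only if $h_{4t-3}=1$, that is, if and only if $t$ belongs to the set. By injectivity of $\varphi$, the input $x\varphi(h)y$ is in $L$ if and only if $h\in H$. So exactly one of the two inputs is in $L$, whereas by the exchange principle both get the same answer, a contradiction.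

Hence the $2^k$ subsets $X$ lead to distinct states, and at least $2^k$ states, that is, at least $k=\Omega(n)$ bits, are needed for these infinitely many $n$. This contradicts item 3 and both parts of item 2.

So items 1–4 all hold in Case A and all fail in Case B, and in Case B the additional statements hold by Steps B1 and B2. $\square$
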